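\title{Decomposing the positive half-line into Borel semirings}

\begin{abstract}
Suppose that $(0,\infty)$ is partitioned into $\kappa$ nonempty Borel sets, each closed under addition and multiplication. We show that the statement ``$\kappa=1$ or $\kappa=\mathfrak c$'' is independent of ZFC. If $\kappa>1$, then every piece is null, meager, dense and not $G_\delta$, and $\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M))\le\kappa\le\mathfrak c$; so the statement holds under CH and under MA. In the other direction, signs of partial derivations turn a partition of a transcendence basis of $\mathbb R$ into $\lambda\ge\aleph_0$ Borel (compact) sets into a partition of $(0,\infty)$ into $\lambda$ Borel ($F_\sigma$) sets closed under both operations, and a ccc forcing that does not change $\mathfrak c$ produces such bases for all $\lambda$ with $\aleph_1\le\lambda\le\mathfrak c$ at once.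
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{decomposition} of a set is a representation of it as a union of pairwise disjoint sets. The letters $\kappa,\lambda,\mu$ denote cardinals, and $\mathfrak c$ is the cardinality of the continuum. We call a nonempty set $S\subseteq(0,\infty)$ a \emph{semiring} if $S+S\subseteq S$ and $S\cdot S\subseteq S$; no unit is required. The following question comes from Elekes and Keleti \cite{EK}.

\begin{quote}
\textbf{Question.} Let $(0,\infty)=\bigcup_{\alpha<\kappa}B_\alpha$ be a decomposition into Borel semirings. Does it follow that $\kappa=1$ or $\kappa=\mathfrak c$?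
\end{quote}

Let $\mathrm{Spec}$ be the set of all $\kappa$ for which $(0,\infty)$ decomposes into exactly $\kappa$ Borel semirings. The question asks whether $\mathrm{Spec}\subseteq\{1,\mathfrak c\}$.

The trivial decomposition gives $1\in\mathrm{Spec}$. The first attempts at two pieces fail. The half-line $[1,\infty)$ is a semiring, but its complement $(0,1)$ is not closed under addition. The positive algebraic numbers form a semiring, but the complement does not, since $t+(1-t)=1$ for a transcendental $t\in(0,1)$. These failures are not accidents: Theorem~\ref{thm:small} excludes every $\kappa$ with $2\le\kappa\le\aleph_0$, and this is due to the Borel hypothesis, because decompositions into two or three arbitrary semirings do exist (Example~\ref{ex:one}). At the other end, $\mathfrak c\in\mathrm{Spec}$ by Theorem~\ref{thm:basis}. So the question concerns only cardinals strictly between $\aleph_0$ and $\mathfrak c$. Borel objects tend to avoid such cardinals: an uncountable Borel set has exactly $\mathfrak c$ points. This suggests the answer ``yes''. The reason for doubt is that the hypothesis restricts the pieces one at a time and says nothing about how the family of pieces is defined.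

We prove that ZFC does not decide the question; as usual, consistency is meant relative to the consistency of ZFC. Let $\mathrm{cov}(\mathcal N)$ and $\mathrm{cov}(\mathcal M)$ be the least number of Lebesgue null sets, respectively meager sets, whose union is $\mathbb R$. Both are uncountable, by countable subadditivity of measure and by the Baire category theorem. CH is the continuum hypothesis $\mathfrak c=\aleph_1$, and MA is Martin's axiom.

\begin{theorem}[ZFC]\label{thm:small}
Let $(0,\infty)=\bigcup_{\alpha<\kappa}B_\alpha$ be a decomposition into Borel semirings with $\kappa>1$. Then every $B_\alpha$ is Lebesgue null, meager, dense in $(0,\infty)$ and not $G_\delta$. Moreover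
\[
\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M))\le\kappa\le\mathfrak c;
\]
in particular $\aleph_1\le\kappa\le\mathfrak c$. Hence CH implies $\kappa=\mathfrak c$, and so does MA.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:basis}
If some transcendence basis of $\mathbb R$ over $\mathbb Q$ is a disjoint union of $\lambda\ge\aleph_0$ nonempty Borel (respectively compact) sets, then $(0,\infty)$ decomposes into exactly $\lambda$ Borel (respectively $F_\sigma$) semirings. In particular, $(0,\infty)$ always decomposes into $\mathfrak c$ countable semirings, so $\{1,\mathfrak c\}\subseteq\mathrm{Spec}$.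
\end{theorem}

\begin{theorem}\label{thm:forcing}
Let $V\models\mathrm{ZFC}$ and $\mu=\mathfrak c^V$. There is a ccc forcing extension of $V$ in which $\mathfrak c=\mu$ and, for every cardinal $\lambda$ with $\aleph_1\le\lambda\le\mathfrak c$, some transcendence basis of $\mathbb R$ over $\mathbb Q$ is a disjoint union of exactly $\lambda$ nonempty compact sets. Hence in that extension
\[
\mathrm{Spec}=\{1\}\cup\{\lambda:\aleph_1\le\lambda\le\mathfrak c\},
\]
the largest spectrum permitted by Theorem~\ref{thm:small}, and every value is realized by $F_\sigma$ pieces.
\end{theorem}

\begin{corollary}\label{cor:indep}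
The statement ``every decomposition of $(0,\infty)$ into $\kappa$ Borel semirings has $\kappa=1$ or $\kappa=\mathfrak c$'' is independent of ZFC. It holds under CH and under MA. It is consistent that $\mathfrak c>\aleph_1$ and $(0,\infty)$ decomposes into exactly $\aleph_1$ semirings that are $F_\sigma$ sets.
\end{corollary}

\begin{proof}
Under CH or MA, Theorems~\ref{thm:small} and~\ref{thm:basis} give $\mathrm{Spec}=\{1,\mathfrak c\}$. Since CH is consistent, so is the statement; since MA is consistent with $\mathfrak c>\aleph_1$, the statement is also consistent with $\mathfrak c>\aleph_1$. For the negation, start from a model $V$ with $\mathfrak c\ge\aleph_2$ (Cohen). A ccc forcing preserves cardinals, so the extension of Theorem~\ref{thm:forcing} has $\mathfrak c\ge\aleph_2$, and there $(0,\infty)$ decomposes into $\aleph_1\notin\{1,\mathfrak c\}$ semirings that are $F_\sigma$.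
\end{proof}

Together the theorems say that ZFC proves
\[
\{1,\mathfrak c\}\subseteq\mathrm{Spec}\subseteq\{1\}\cup[\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M)),\mathfrak c],
\]
that the smallest value $\{1,\mathfrak c\}$ is taken under CH or MA, and that the largest conceivable value $\{1\}\cup[\aleph_1,\mathfrak c]$ can be forced by a ccc forcing that does not change the value of $\mathfrak c$. The complexity $F_\sigma$ is optimal in the sense that for $\kappa>1$ no piece is $G_\delta$; in particular no piece is relatively closed in $(0,\infty)$.

Theorem~\ref{thm:small} is proved in Section~\ref{sec:small}, and Theorem~\ref{thm:basis}, which is pure algebra and descriptive set theory, in Section~\ref{sec:deriv}. The proof of Theorem~\ref{thm:forcing} occupies the rest: Section~\ref{sec:codes} explains how compact sets are carried into forcing extensions, Section~\ref{sec:step} adds one compact set, and Section~\ref{sec:iter} iterates. A reader who wants only Corollary~\ref{cor:indep} needs only $\lambda=\aleph_1$ and may take $\Lambda=\{\aleph_1\}$ in Section~\ref{sec:iter}; the products there then have a single factor.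

\section{All pieces are small}\label{sec:small}

A set has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets are Lebesgue measurable and have the Baire property. We use three standard facts. By Steinhaus's theorem, if $A,A'\subseteq\mathbb R$ are measurable of positive measure, then $A+A'$ contains a nonempty open interval. By its category analogue (Piccard--Pettis), the same conclusion holds if $A,A'$ have the Baire property and are not meager. Finally, MA implies $\mathrm{cov}(\mathcal M)=\mathfrak c$ (Martin--Solovay).

The idea is that a large piece contains a whole half-line, while every piece meets every half-line.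

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Suppose that $B=B_\alpha$ has positive measure or is not meager. Then $B+B\subseteq B$ contains an interval $(a,b)$ with $0<a<b$. The $n$-fold sum of $(a,b)$ is $(na,nb)$, so $B\supseteq\bigcup_{n\ge1}(na,nb)$. For $n>a/(b-a)$ we have $(n+1)a<nb$, so from some point on consecutive intervals overlap, and $B$ contains a half-line $[M,\infty)$. Since $\kappa>1$, there are $\beta\ne\alpha$ and $x\in B_\beta$. By repeated addition $nx\in B_\beta$ for all $n\ge1$, and $nx\ge M$ for large $n$. This contradicts $B_\alpha\cap B_\beta=\emptyset$. So every piece is null and meager.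

The $\kappa$ sets $B_\alpha\cup(-B_\alpha)\cup\{0\}$ are null and meager and cover $\mathbb R$, so $\kappa\ge\max(\mathrm{cov}(\mathcal N),\mathrm{cov}(\mathcal M))\ge\aleph_1$. The pieces are disjoint and nonempty, so $\kappa\le\mathfrak c$. Under CH these bounds give $\kappa=\mathfrak c$, and under MA we get $\kappa\ge\mathrm{cov}(\mathcal M)=\mathfrak c$.

For density, let $x\in B_\alpha$, let $a,b$ be positive integers, and let $B_\beta$ be the piece that contains $\frac abx$. By repeated addition, $ax\in B_\alpha$ and $ax=b\cdot\frac abx\in B_\beta$, so $\beta=\alpha$. Thus $B_\alpha$ contains all positive rational multiples of $x$ and is dense in $(0,\infty)$. A dense $G_\delta$ subset of $(0,\infty)$ has meager complement in $(0,\infty)$, so by the Baire category theorem it is not meager. Hence the dense meager set $B_\alpha$ is not $G_\delta$.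
\end{proof}

The proof uses only closure under addition, and it uses the Borel hypothesis only through measurability and the Baire property.

\section{From a transcendence basis to a decomposition}\label{sec:deriv}

\subsection{Transcendence bases and derivations}

A set $A\subseteq\mathbb R$ is \emph{algebraically independent} if $f(a_1,\dots,a_n)\ne0$ for all $n\ge1$, all nonzero $f\in\mathbb Z[x_1,\dots,x_n]$ and all pairwise distinct $a_1,\dots,a_n\in A$. A \emph{transcendence basis} of $\mathbb R$ over $\mathbb Q$ is an algebraically independent set $T$ such that every real is algebraic over $\mathbb Q(T)$. Every algebraically independent set is contained in a transcendence basis. Every transcendence basis has cardinality $\mathfrak c$, because at most $\max(|T|,\aleph_0)$ reals are algebraic over $\mathbb Q(T)$. We use the \emph{exchange property}: if $x$ is algebraic over $K(t)$ but not over the field $K$, then $t$ is algebraic over $K(x)$.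

A \emph{derivation} on a subfield $K\subseteq\mathbb R$ is an additive map $\partial:K\to\mathbb R$ with $\partial(xy)=y\,\partial x+x\,\partial y$. Its kernel is a subfield, because $\partial1=0$ and $\partial(1/a)=-\partial a/a^2$; in particular $\partial$ vanishes on $\mathbb Q$. The product rule gives the chain rule
\begin{equation}\label{eq:chain}
\partial f(a_1,\dots,a_n)=\sum_{k=1}^nf_{x_k}(a_1,\dots,a_n)\,\partial a_k\qquad(f\in\mathbb Z[x_1,\dots,x_n]),
\end{equation}
where $f_{x_k}$ is the formal partial derivative. We need two further facts.
\begin{itemize}
\item[(D1)] If a derivation $\partial$ on $\mathbb R$ vanishes on a subfield $K$ and $x$ is algebraic over $K$, then $\partial x=0$. Indeed, let $g$ be the minimal polynomial of $x$ over $K$. Since $\partial$ kills the coefficients of $g$, we get $0=\partial(g(x))=g'(x)\,\partial x$, and $g'(x)\ne0$ in characteristic $0$.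
\item[(D2)] If $\mathbb R$ is algebraic over the subfield $K$, then every derivation on $K$ extends uniquely to a derivation on $\mathbb R$. This is the textbook extension theorem for algebraic extensions in characteristic $0$.
\end{itemize}

Fix a transcendence basis $T$. The field $\mathbb Q(T)$ is a field of rational functions in the indeterminates $t\in T$, so it carries the partial derivatives $\partial/\partial t$. By (D2), $\partial/\partial t$ extends uniquely to a derivation $\partial_t:\mathbb R\to\mathbb R$. For $s,t\in T$ we have $\partial_tt=1$, and $\partial_ts=0$ if $s\ne t$.

\subsection{The sign of a derivative}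

\begin{example}\label{ex:one}
Fix $t\in T$ and put
\[
P_+=\{x>0:\partial_tx>0\},\qquad P_-=\{x>0:\partial_tx<0\},\qquad P_0=\{x>0:\partial_tx=0\}.
\]
For an integer $N>|t|$ we have $N+t\in P_+$, $N-t\in P_-$ and $N\in P_0$. If $x,y>0$, then $\partial_t(x+y)=\partial_tx+\partial_ty$ and $\partial_t(xy)=y\,\partial_tx+x\,\partial_ty$ are combinations of $\partial_tx$ and $\partial_ty$ with positive coefficients. So $P_+,P_-,P_0$ are semirings, and so is $P_+\cup P_0$. Thus $(0,\infty)$ decomposes into three semirings, and into two. By Theorem~\ref{thm:small} the pieces are not all Borel. On the field $\mathbb Q(t)$ the example is calculus: for a rational function $r$ we have $\partial_t(r(t))=r'(t)$, and the sum and the product of two functions that are positive at $t$ and have positive derivative at $t$ again have positive derivative at $t$.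
\end{example}

To obtain Borel pieces we refine this decomposition by using all $\partial_t$ together. Let $\mathrm{supp}(x)=\{t\in T:\partial_tx\ne0\}$. The first lemma says that the support is the set of basis elements on which $x$ really depends.

\begin{lemma}\label{lem:supp}
Let $x\in\mathbb R$, and let $S\subseteq T$ be a finite set that is minimal under inclusion among the sets over whose generated field $\mathbb Q(S)$ the number $x$ is algebraic. Then $S=\mathrm{supp}(x)$. In particular, $\mathrm{supp}(x)$ is finite and $x$ is algebraic over $\mathbb Q(\mathrm{supp}(x))$.
\end{lemma}

\begin{proof}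
If $t\in T\setminus S$, then $\partial_t$ vanishes on $S$, hence on $\mathbb Q(S)$, and $\partial_tx=0$ by (D1). Let $t\in S$ and $K=\mathbb Q(S\setminus\{t\})$. By minimality $x$ is not algebraic over $K$, so by exchange $t$ is algebraic over $K(x)$. If $\partial_tx=0$, then $\partial_t$ vanishes on $K(x)$, and (D1) gives $\partial_tt=0$, which is false. So $t\in\mathrm{supp}(x)$. A set $S$ as in the lemma exists, since a polynomial equation for $x$ over $\mathbb Q(T)$ involves finitely many elements of $T$.
\end{proof}

Let $\mathbb R^{(T)}$ be the real vector space of functions $v:T\to\mathbb R$ that vanish outside a finite set. By Lemma~\ref{lem:supp}, the \emph{gradient} $\nabla x=(\partial_tx)_{t\in T}$ lies in $\mathbb R^{(T)}$. Call $\Gamma\subseteq\mathbb R^{(T)}$ a \emph{cone} if $au+bv\in\Gamma$ whenever $u,v\in\Gamma$ and $a,b>0$.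

\begin{lemma}\label{lem:cone}
If $\Gamma\subseteq\mathbb R^{(T)}$ is a cone, then $\{x>0:\nabla x\in\Gamma\}$ is closed under addition and multiplication.
\end{lemma}

\begin{proof}
We have $\nabla(x+y)=\nabla x+\nabla y$ and $\nabla(xy)=y\nabla x+x\nabla y$, and $x,y>0$.
\end{proof}

So every decomposition of $\mathbb R^{(T)}$ into cones pulls back to a decomposition of $(0,\infty)$ into sets closed under both operations. Prescribing the sign ($+$, $-$ or $0$) of every coordinate gives $\mathfrak c$ cones. To get fewer pieces we must merge sign patterns, and not every merger is allowed: a cone that contains $v$ and $-v$ contains $0$, so all cones but one must separate each vector from its negative.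

Consider two basis elements $s<t$ and the nine sign patterns of $(\partial_tx,\partial_sx)$. The lexicographic order merges them into three classes: the class $\{(+,+),(+,0),(+,-),(0,+)\}$, in which the first nonzero sign is $+$, the opposite class, and $\{(0,0)\}$. For instance, for a large integer $N$ the numbers $x=N+t-5s$ and $y=N+s$ have patterns $(+,-)$ and $(0,+)$. Their sum $2N+t-4s$ has pattern $(+,-)$, and $\partial_t(xy)=y\cdot1+x\cdot0>0$, so sum and product stay in the class, whatever happens in the coordinate $s$. The same rule works for a block $C\subseteq T$ of any size, because supports are finite and therefore have a largest element in $C$ if they meet $C$. A block thus contributes three states, however large it is.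

\subsection{The pieces}

Let $T=\bigcup_{i\in J}C_i$ with the $C_i$ pairwise disjoint and nonempty. For $v\in\mathbb R^{(T)}$ let $F(v)$ be the finite set of all $i\in J$ such that $v$ does not vanish identically on $C_i$, and for $i\in F(v)$ let $m_i(v)=\max\{t\in C_i:v(t)\ne0\}$, the maximum in the usual order of $\mathbb R$. For a finite set $F\subseteq J$ and $\varepsilon:F\to\{1,-1\}$ put
\begin{align*}
\Gamma_{F,\varepsilon}&=\{v\in\mathbb R^{(T)}:F(v)=F,\ \operatorname{sgn}v(m_i(v))=\varepsilon_i\text{ for all }i\in F\},\\
A_{F,\varepsilon}&=\{x>0:\nabla x\in\Gamma_{F,\varepsilon}\}.
\end{align*}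
Every $v$ lies in exactly one $\Gamma_{F,\varepsilon}$, so the sets $A_{F,\varepsilon}$ are pairwise disjoint and cover $(0,\infty)$.

\begin{lemma}\label{lem:pieces}
Every $A_{F,\varepsilon}$ is a semiring.
\end{lemma}

\begin{proof}
Choose $t_i\in C_i$ for $i\in F$. For a large integer $N$ the number $x=N+\sum_{i\in F}\varepsilon_it_i$ is positive, $\partial_{t_i}x=\varepsilon_i$, and $\partial_sx=0$ for all other $s\in T$. So $x\in A_{F,\varepsilon}$.

By Lemma~\ref{lem:cone} it remains to show that $\Gamma_{F,\varepsilon}$ is a cone. Let $u,v\in\Gamma_{F,\varepsilon}$, $a,b>0$ and $w=au+bv$. If $i\notin F$, then $u$ and $v$ vanish on $C_i$, and so does $w$. Let $i\in F$ and $m=\max(m_i(u),m_i(v))$. For $t\in C_i$ with $t>m$ we have $u(t)=v(t)=0$, so $w(t)=0$. The value $u(m)$ has sign $\varepsilon_i$ if $m=m_i(u)$, and it is $0$ if $m>m_i(u)$; the same holds for $v(m)$; and at least one of the two values is nonzero. Hence $\operatorname{sgn}w(m)=\varepsilon_i$, $i\in F(w)$ and $m_i(w)=m$. So $w\in\Gamma_{F,\varepsilon}$.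
\end{proof}

\subsection{The pieces are Borel}

The definition of $A_{F,\varepsilon}$ gives no bound on its complexity, because the maps $\partial_t$ come from the axiom of choice. But the values $\partial_tx$ can be computed by implicit differentiation from one polynomial relation between $x$ and its support. For example, if $0<s<t$ are in $T$ and $x=\sqrt{st}$, then $f=X^2-Y_1Y_2$ vanishes at $(x,t,s)$, and \eqref{eq:chain} gives $\partial_tx=-f_{Y_1}/f_X=s/(2x)$. So $x\in A_{F,\varepsilon}$ can be witnessed by a polynomial and a tuple from the blocks $C_i$, $i\in F$. This exhibits $A_{F,\varepsilon}$ as a countable union of projections of Borel sets, and a projection of a Borel set need not be Borel. The remedy is the Lusin--Souslin theorem: if $R\subseteq\mathbb R^d$ is Borel and $\pi:R\to\mathbb R$ is continuous and injective, then $\pi(R)$ is Borel. To make the projection injective we force the witnessing tuple to be exactly the support of $x$, listed in a fixed order.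

\begin{lemma}\label{lem:borel}
If all $C_i$ are Borel, then every $A_{F,\varepsilon}$ is Borel. If all $C_i$ are compact, then every $A_{F,\varepsilon}$ is $\sigma$-compact, in particular $F_\sigma$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:supp} and (D1), $\nabla x=0$ if and only if $x$ is algebraic. So $A_{\emptyset,\emptyset}$ is the countable set of positive algebraic numbers, which is $\sigma$-compact. Let $F\ne\emptyset$. For integers $n_i\ge1$ $(i\in F)$ and a polynomial $f$ with integer coefficients in the variables $X$ and $Y_{i,k}$ $(i\in F,\ 1\le k\le n_i)$, let $R_f$ be the set of all real tuples $(x,t)=(x,(t_{i,k}))$ such that, for all $i\in F$ and all $k$,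
\begin{gather*}
t_{i,k}\in C_i,\qquad f=0,\\
x>0,\qquad t_{i,1}>\dots>t_{i,n_i},\qquad f_X\ne0,\qquad f_{Y_{i,k}}\ne0,\qquad \operatorname{sgn}(-f_{Y_{i,1}}/f_X)=\varepsilon_i,
\end{gather*}
where the polynomials are evaluated at $(x,t)$; the numbers $n_i$ are part of the datum $f$. The second line defines an open set. The first line defines a Borel set, which is closed if the $C_i$ are compact. Let $\pi(x,t)=x$.

\emph{We have $\pi(R_f)\subseteq A_{F,\varepsilon}$, and $\pi$ is injective on $R_f$.} Let $(x,t)\in R_f$. The $t_{i,k}$ are pairwise distinct elements of $T$, since the blocks are disjoint and the entries within a block decrease strictly. Applying $\partial_s$, $s\in T$, to $f(x,t)=0$ and using \eqref{eq:chain} gives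
\begin{equation}\label{eq:implicit}
f_X\,\partial_sx+\sum_{i,k}f_{Y_{i,k}}\,\partial_st_{i,k}=0 .
\end{equation}
For $s=t_{i,k}$ this yields $\partial_{t_{i,k}}x=-f_{Y_{i,k}}/f_X\ne0$, and for all other $s$ it yields $\partial_sx=0$. So $\mathrm{supp}(x)$ is the set of entries of $t$, $F(\nabla x)=F$, $m_i(\nabla x)=t_{i,1}$, and the sign of $\partial_{t_{i,1}}x$ is $\varepsilon_i$. Hence $x\in A_{F,\varepsilon}$. Moreover $t_{i,1},\dots,t_{i,n_i}$ is the decreasing enumeration of $\mathrm{supp}(x)\cap C_i$, so $x$ determines $t$.

\emph{Every $x\in A_{F,\varepsilon}$ lies in some $\pi(R_f)$.} Enumerate $\mathrm{supp}(x)\cap C_i$ decreasingly as $t_{i,1}>\dots>t_{i,n_i}$ for $i\in F$. By Lemma~\ref{lem:supp}, $x$ has a minimal polynomial $g$ over $\mathbb Q(\mathrm{supp}(x))$. Write its coefficients as $p_j(t)/q(t)$ with integer polynomials $p_j,q$ and $q(t)\ne0$, and put $f=\sum_jp_j(Y)X^j$. Then $f(x,t)=q(t)g(x)=0$ and $f_X(x,t)=q(t)g'(x)\ne0$. By \eqref{eq:implicit}, $-f_{Y_{i,k}}/f_X=\partial_{t_{i,k}}x$, which is nonzero, and has sign $\varepsilon_i$ for $k=1$. So $(x,t)\in R_f$.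

There are countably many data $f$, so $A_{F,\varepsilon}$ is a countable union of sets $\pi(R_f)$. If the $C_i$ are Borel, each $\pi(R_f)$ is Borel by the Lusin--Souslin theorem. If the $C_i$ are compact, then $R_f$ is the intersection of a closed set with an open subset of a Euclidean space, which is a countable union of compact sets. So $R_f$ is $\sigma$-compact, and so is its continuous image $\pi(R_f)$.
\end{proof}

The conditions $f_{Y_{i,k}}\ne0$ are what makes $\pi$ injective: without them, $f=X-Y_{i,1}$ with $n_i=2$ would leave $t_{i,2}$ free. The usual order of $\mathbb R$ is used within the blocks because it makes $t_{i,1}>\dots>t_{i,n_i}$ an open condition; Lemma~\ref{lem:pieces} holds for any linear order.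

\begin{proof}[Proof of Theorem~\ref{thm:basis}]
Let $|J|=\lambda\ge\aleph_0$. There are exactly $\lambda$ pairs $(F,\varepsilon)$, since $J$ has $\lambda$ finite subsets and each carries finitely many $\varepsilon$. By Lemmas~\ref{lem:pieces} and~\ref{lem:borel}, the sets $A_{F,\varepsilon}$ form a decomposition of $(0,\infty)$ into exactly $\lambda$ Borel, respectively $F_\sigma$, semirings. For the last statement take any transcendence basis $T$ and let the $C_i$ be its $\mathfrak c$ singletons. Every element of $A_{F,\varepsilon}$ is algebraic over $\mathbb Q(\bigcup_{i\in F}C_i)$ by Lemma~\ref{lem:supp}, and $\bigcup_{i\in F}C_i$ is finite, so $A_{F,\varepsilon}$ is countable.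
\end{proof}

\begin{remark}\label{rem:notborel}
The hypothesis $\lambda\ge\aleph_0$ enters only in the count. With the single block $C=T$ the construction gives three semirings, which would be Borel by Lemma~\ref{lem:borel} if $T$ were Borel. Theorem~\ref{thm:small} forbids this. So no transcendence basis is Borel, and none is a union of countably many Borel sets: $\aleph_1$ is the smallest number of blocks that one can hope for.
\end{remark}

\section{Compact sets in forcing extensions}\label{sec:codes}

By Theorem~\ref{thm:basis} it suffices to force a transcendence basis that is a union of few compact sets. Suppose that we have pairwise disjoint compact sets whose union $I$ is algebraically independent. Complete $I$ to a basis $I\cup W$. Each real is algebraic over $\mathbb Q(I\cup s)$ for some finite $s\subseteq W$. We shall force a new compact set that keeps the union independent and can be made to contain any prescribed finite $s\subseteq W$, and we repeat this $\omega_1$ times. Three difficulties arise. Forcing adds reals, possibly to the compact sets already built, and independence must hold for the new points. A given real need not be captured at a given step. And cardinals and the value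 of $\mathfrak c$ must be preserved. This section deals with the first difficulty for the old sets.

All models below are transitive models of ZFC with the same ordinals, such as a ground model and its generic extensions. If $M\subseteq N$ and $N$ has new reals, then the unit interval of $M$ is not closed in $N$: it contains the rationals of $[0,1]$, so its closure is the unit interval of $N$. A compact set of $M$ must therefore be recomputed in $N$ from a description.

Let $\mathbb U$ be the countable set of all finite, possibly empty, sets of pairwise disjoint compact intervals of positive length with rational endpoints. An interval is identified with its pair of endpoints, so $\mathbb U$ is the same in all models. A \emph{code} is a nonempty set $c\subseteq\mathbb U$; it codes the compact set $\bigcap_{\mathcal U\in c}\bigcup\mathcal U$. Every compact set $D\subseteq\mathbb R$ has a code, namely $\{\mathcal U\in\mathbb U:D\subseteq\bigcup\mathcal U\}$: given $x\notin D$, cover $D$ by finitely many compact rational intervals that miss $x$, and merge those that intersect. If $D$ is a compact set of $M$ with code $c\in M$ and $M\subseteq N$, we write $D^N$ for the set that $c$ codes in $N$.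

A formula about reals and subsets of $\mathbb U$ is \emph{arithmetical} if it quantifies only over integers, rationals, integer polynomials and elements of $\mathbb U$; a real $x$ enters through the set of rationals below it. The formulas ``$x<y$'', ``$f(a_1,\dots,a_n)\ne0$'' and ``$x\in\bigcup\mathcal U$ for all $\mathcal U\in c$'' are arithmetical. Arithmetical formulas have the same truth value in all models that contain the parameters. A formula is $\Pi^1_1$ if it consists of universal quantifiers over reals or sequences of reals followed by an arithmetical formula. \emph{Mostowski absoluteness} states that a $\Pi^1_1$ formula with parameters in $M\subseteq N$ holds in $M$ if and only if it holds in $N$.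

Call an indexed family $(D_j)_{j\in J}$ of compact sets, some of which may be empty, \emph{independent} if $D_j\cap D_k=\emptyset$ for $j\ne k$ and $\bigcup_{j\in J}D_j$ is algebraically independent. Both requirements involve finitely many points at a time, so a family is independent if and only if all its finite subfamilies are.

\begin{lemma}\label{lem:abs}
Let $M\subseteq N$ be models.
\begin{itemize}
\item[(i)] For a compact set $D$ of $M$, the set $D^N$ does not depend on the code chosen in $M$, and $D\subseteq D^N$. If $D=\{z\}$, then $D^N=\{z\}$.
\item[(ii)] If $(D_j)_{j\in J}$ is an independent family in $M$, then $(D_j^N)_{j\in J}$ is an independent family in $N$.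
\end{itemize}
\end{lemma}

\begin{proof}
Membership of $x$ in the set coded by $c$ is arithmetical in $x$ and $c$, which gives $D\subseteq D^N$. In terms of codes, the statements ``for all $x$: $x\in D\leftrightarrow x\in D'$'', ``for all $x$: $x\in D\leftrightarrow x=z$'' and ``for all $x$: $x\notin D$ or $x\notin D'$'' are $\Pi^1_1$. The first two give the rest of (i). Algebraic independence of $D_1\cup\dots\cup D_m$ says: for every sequence $(a_k)_{k\ge1}$ of reals, every $n$ and every nonzero $f\in\mathbb Z[x_1,\dots,x_n]$, if $a_1,\dots,a_n$ are pairwise distinct and each lies in some $D_j$, $j\le m$, then $f(a_1,\dots,a_n)\ne0$. This is $\Pi^1_1$ as well. So every finite subfamily stays independent in $N$, and (ii) follows.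
\end{proof}

From now on a compact set of one model is always reinterpreted in larger models, and we omit the superscript when the model is named.

\section{Adding one compact set}\label{sec:step}

We recall the vocabulary. A \emph{poset} $\mathbb P$ is a set of \emph{conditions} with a reflexive and transitive relation $\le$ and a largest element $\mathbf 1$; if $q\le p$, then $q$ \emph{extends} $p$. Two conditions are \emph{compatible} if they have a common extension, and an \emph{antichain} is a set of pairwise incompatible conditions. A set $E\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $E$. A \emph{filter} is a nonempty upward closed set $H$ in which any two members have a common extension in $H$; it is \emph{generic} over $M$ if it meets every dense set $E\in M$, and then $M[H]$ is the generic extension. The poset is \emph{ccc} if all antichains are countable; such forcings preserve cardinals. It is \emph{$\sigma$-centered} if it is the union of countably many sets, the centered pieces, in each of which finitely many members always have a common extension in $\mathbb P$.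

Work in a model $M$. Let $(D_j)_{j\in J}$ be an independent family, let $I=\bigcup_{j\in J}D_j$, and let $W\subseteq\mathbb R$ be disjoint from $I$ with $I\cup W$ algebraically independent. A condition should approximate the new compact set from outside, by a finite union of intervals, and from inside, by a finite set of points that it promises to contain. So let $\mathbb P(W)$ consist of a largest element $\mathbf 1$ and all pairs $p=(\mathcal U_p,s_p)$ with $\mathcal U_p\in\mathbb U$ and $s_p\subseteq W\cap\bigcup\mathcal U_p$ finite, ordered by
\[
q\le p\iff\textstyle\bigcup\mathcal U_q\subseteq\bigcup\mathcal U_p\ \text{ and }\ s_q\supseteq s_p .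
\]
Let $H\subseteq\mathbb P(W)$ be generic over $M$. The conditions other than $\mathbf 1$ form a dense set, so $\{\mathcal U_p:p\in H,\ p\ne\mathbf 1\}$ is a code in $M[H]$. Let $C_H$ be the compact set that it codes. The set $C_H$ may be empty, for instance if $(\emptyset,\emptyset)\in H$. Nothing below requires $C_H\ne\emptyset$, and empty sets will be discarded at the end.

\begin{lemma}\label{lem:centered}
The poset $\mathbb P(W)$ is $\sigma$-centered.
\end{lemma}

\begin{proof}
Conditions $(\mathcal U,s_1),\dots,(\mathcal U,s_k)$ with the same first coordinate have the common extension $(\mathcal U,s_1\cup\dots\cup s_k)$, and $\mathbb U$ is countable. The condition $\mathbf 1$ may be added to any centered piece.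
\end{proof}

\begin{lemma}\label{lem:promise}
If $p\in H$ and $p\ne\mathbf 1$, then $s_p\subseteq C_H$.
\end{lemma}

\begin{proof}
For $q\in H\setminus\{\mathbf 1\}$ take $r\in H$ with $r\le p,q$. Then $s_p\subseteq s_r\subseteq\bigcup\mathcal U_r\subseteq\bigcup\mathcal U_q$.
\end{proof}

The main point is that $C_H$ is independent over the old sets, although it may contain points that are not in $W$, or not even in $M$. Consider the smallest case: one old set $D$ and the relation $x=y^2$ with $x\in C_H$, $y\in D$. Let $p$ be a condition with $s_p=\{w\}$. For $y\in D$ the numbers $w,y$ are distinct elements of $I\cup W$, so $w\ne y^2$. The set $\{y^2:y\in D\}$ is compact, so a short rational interval $K\subseteq\bigcup\mathcal U_p$ around $w$ misses it. The condition $(\{K\},\{w\})$ extends $p$ and forces $C_H\subseteq K$. The statement ``$x\ne y^2$ for all $x\in K$, $y\in D$'' is $\Pi^1_1$, so it holds in $M[H]$ for all new points of $K$ and $D$.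

In general two complications occur. With several variables ranging over the same $D_j$, the polynomial may vanish on tuples with equal entries ($y_1-y_2$ does), and the tuples with distinct entries need not form a compact set; we exhaust them by the compact sets of tuples whose entries are at least $\delta$ apart. With several variables ranging over $C_H$, the inequality can be guaranteed only for points in distinct intervals of a condition; so we make the intervals shorter than $\delta$.

\begin{lemma}\label{lem:indep}
In $M[H]$, the family obtained from $(D_j)_{j\in J}$ by adding $C_H$ as a new member is independent.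
\end{lemma}

\begin{proof}
Work in $M$. Fix $n\ge1$, $l\ge0$, a nonzero $f\in\mathbb Z[x_1,\dots,x_n,y_1,\dots,y_l]$, indices $j_1,\dots,j_l\in J$ (repetitions allowed) and a rational $\delta>0$. Let
\[
L=\{y\in D_{j_1}\times\dots\times D_{j_l}:|y_i-y_{i'}|\ge\delta\text{ for }i\ne i'\},
\]
a compact set; for $l=0$ it consists of the empty tuple. Let $E$ be the set of all $q\ne\mathbf 1$ such that
\begin{itemize}
\item[(a)] all members of $\mathcal U_q$ have length less than $\delta$, and
\item[(b)] for all pairwise distinct $U_1,\dots,U_n\in\mathcal U_q$ we have $f(x,y)\ne0$ for all $x\in U_1\times\dots\times U_n$ and $y\in L$.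
\end{itemize}

\emph{The set $E$ is dense.} It suffices to extend a condition $p\ne\mathbf 1$. Let $w_1,\dots,w_r$ be the distinct elements of $s_p$, $r\ge0$. For an injective map $\iota:\{1,\dots,n\}\to\{1,\dots,r\}$ put $w_\iota=(w_{\iota(1)},\dots,w_{\iota(n)})$. For $y\in L$ the entries of $w_\iota$ and $y$ are pairwise distinct elements of $W\cup I$, because $W\cap I=\emptyset$. So $f(w_\iota,y)\ne0$. The open set $\{(x,y):f(x,y)\ne0\}$ contains the compact set $\{w_\iota\}\times L$, and there are finitely many $\iota$. Hence there is $\rho>0$ such that, for every $\iota$, $f(x,y)\ne0$ whenever $y\in L$ and $|x_k-w_{\iota(k)}|\le\rho$ for all $k$. Each $w_i$ is transcendental, so it is not an endpoint of a member of $\mathcal U_p$ and lies in the interior of $\bigcup\mathcal U_p$. Choose pairwise disjoint compact intervals $K_i\subseteq\bigcup\mathcal U_p$ with rational endpoints, of positive length less than $\min(\rho,\delta)$, with $w_i\in K_i$. Then $q=(\{K_1,\dots,K_r\},s_p)$ extends $p$ and satisfies (a). Pairwise distinct members $U_1,\dots,U_n$ of $\mathcal U_q$ have the form $U_k=K_{\iota(k)}$ with $\iota$ injective, and $x_k\in K_{\iota(k)}$ implies $|x_k-w_{\iota(k)}|\le\rho$.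 So (b) holds. (If $r<n$, then (b) is vacuous; if $r=0$, then $q=(\emptyset,\emptyset)$.)

\emph{No relation involves a point of $C_H$.} Work in $M[H]$. Let $x_1,\dots,x_n\in C_H$ be pairwise distinct, $n\ge1$, let $y_1,\dots,y_l$ be pairwise distinct with $y_i\in D_{j_i}$, and let $f$ be a nonzero integer polynomial in $n+l$ variables. We claim that $f(x,y)\ne0$. Take a rational $\delta>0$ smaller than all $|x_i-x_{i'}|$ and $|y_i-y_{i'}|$, $i\ne i'$. The data $f,j_1,\dots,j_l,\delta$ lie in $M$, so the corresponding dense set $E$ lies in $M$, and there is $q\in H\cap E$. Each $x_i$ lies in $C_H\subseteq\bigcup\mathcal U_q$, and by (a) the $x_i$ lie in pairwise distinct members of $\mathcal U_q$. Condition (b) is $\Pi^1_1$ in the codes of $D_{j_1},\dots,D_{j_l}$, so it holds in $M[H]$ with $L$ defined from the reinterpreted sets. Since $y\in L$ in this sense, $f(x,y)\ne0$.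

The claim with $n=l=1$ and $f=x_1-y_1$ gives $C_H\cap D_j=\emptyset$ for all $j\in J$. By Lemma~\ref{lem:abs}, $(D_j)_{j\in J}$ is independent in $M[H]$; this gives disjointness of the old sets and handles all tuples of distinct points of $C_H\cup\bigcup_jD_j$ with no entry in $C_H$. For any other tuple, list the entries in $C_H$ first, permute the variables of the polynomial accordingly, and apply the claim.
\end{proof}

\section{The iteration}\label{sec:iter}

\subsection{Background on products and iterations}

The \emph{finite-support product} of posets $\mathbb P^\lambda$, $\lambda\in\Lambda$, consists of the tuples $(p_\lambda)_{\lambda\in\Lambda}$ with $p_\lambda=\mathbf 1$ outside a finite set, the support, ordered coordinatewise. The projection of a generic filter to a coordinate $\lambda$ is generic for $\mathbb P^\lambda$ over the same model.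

In a \emph{finite-support iteration} $\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi:\xi<\omega_1\rangle$ with limit $\mathbb P_{\omega_1}$, each $\dot{\mathbb Q}_\xi$ is a $\mathbb P_\xi$-name for a poset. A condition $p\in\mathbb P_\xi$ is a function on $\xi$ such that, for all $\eta<\xi$, $p\upharpoonright\eta\in\mathbb P_\eta$ forces $p(\eta)\in\dot{\mathbb Q}_\eta$, and $p(\eta)$ is the name of $\mathbf 1$ outside a finite set $\mathrm{supp}(p)$; as usual, the names are taken from a set that represents every name up to forced equality. We have $q\le p$ if $q\upharpoonright\eta\Vdash q(\eta)\le p(\eta)$ for all $\eta<\xi$. For $\eta<\xi$ we identify $\mathbb P_\eta$ with the set of conditions in $\mathbb P_\xi$ with support contained in $\eta$, and we write $p^\frown\dot q$ for the element of $\mathbb P_{\eta+1}$ with $p\in\mathbb P_\eta$ and last coordinate $\dot q$. We use the following facts.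
\begin{itemize}
\item[(F1)] If $G$ is generic for $\mathbb P_{\omega_1}$ over $V$, then $G_\xi=G\cap\mathbb P_\xi$ is generic for $\mathbb P_\xi$, the models $V[G_\xi]$ increase with $\xi$, and $V[G_{\xi+1}]=V[G_\xi][H_\xi]$, where $H_\xi$, the set of values of the names $p(\xi)$ with $p\in G_{\xi+1}$, is generic for $\mathbb Q_\xi$ over $V[G_\xi]$.
\item[(F2)] (Solovay--Tennenbaum) If every $\dot{\mathbb Q}_\xi$ is forced to be ccc, then all $\mathbb P_\xi$, $\xi\le\omega_1$, are ccc.
\item[(F3)] (Maximal principle) If $\mathbb P$ forces $\exists y\,\varphi(y)$, then $\mathbb P$ forces $\varphi(\dot y)$ for some name $\dot y$.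
\item[(F4)] If $\mathbb D\subseteq\mathbb P$ is dense and $G$ is generic for $\mathbb P$, then every $a\subseteq\omega$ in $V[G]$ has the form $\{n:G\cap A_n\ne\emptyset\}$ for a sequence $(A_n)_{n<\omega}\in V$ of antichains contained in $\mathbb D$: take for $A_n$ a maximal antichain of $\mathbb P$-incompatible conditions among the $p\in\mathbb D$ that force $n\in\dot a$. The same holds for reals, which we identify with subsets of the countable set $\mathbb Q$.
\end{itemize}

\begin{lemma}\label{lem:prod}
A finite-support product of $\sigma$-centered posets is ccc.
\end{lemma}

\begin{proof}
Let uncountably many conditions be given. By the $\Delta$-system lemma, uncountably many of them have supports whose pairwise intersections all equal one finite set, the root. There are countably many ways to assign a centered piece to each coordinate of the root, so we may thin out further to uncountably many conditions that lie, at each coordinate of the root, in the same centered piece. Two such conditions have a common extension at each coordinate of the root, and at every other coordinate one of them is $\mathbf 1$. So they are compatible.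
\end{proof}

\subsection{The construction}

Let $\mu=\mathfrak c$ in $V$, and let $\Lambda$ be a nonempty set of uncountable cardinals $\le\mu$. As a subset of the ordinal $\mu+1$, it has size $|\Lambda|\le\mu$. We build one transcendence basis for each $\lambda\in\Lambda$. The iteration will contribute at most $\aleph_1$ compact sets to it, and the number of blocks is raised to $\lambda$ by singletons. These are reserved at the start, because removing $\lambda$ points afterwards from a compact block destroys its Borelness when $\aleph_1\le\lambda<\mathfrak c$: the removed set is not Borel, being uncountable of size less than $\mathfrak c$. So fix in $V$ a transcendence basis $T_0$, which has size $\mu$, and for $\lambda\in\Lambda$ a set $Z_\lambda\subseteq T_0$ with $|Z_\lambda|=\lambda$.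

We define a finite-support iteration of length $\omega_1$ together with $\mathbb P_{\eta+1}$-names for codes of compact sets $C^\lambda_\eta$ $(\lambda\in\Lambda,\ \eta<\omega_1)$. For $\xi\le\omega_1$, let $\mathcal C^\lambda_\xi$ be the indexed family in $V[G_\xi]$ that consists of the sets $\{z\}$ $(z\in Z_\lambda)$ and $C^\lambda_\eta$ $(\eta<\xi)$, and let $I^\lambda_\xi$ be its union, computed in $V[G_\xi]$. The inductive hypothesis is
\begin{itemize}
\item[$(\mathrm{IH})_\xi$] In $V[G_\xi]$, the family $\mathcal C^\lambda_\xi$ is independent for every $\lambda\in\Lambda$.
\end{itemize}

\emph{Stage $\xi$.} Assume that $\mathbb P_\xi$ forces $(\mathrm{IH})_\xi$. In $V[G_\xi]$ choose for each $\lambda\in\Lambda$ a set $W^\lambda_\xi$ disjoint from $I^\lambda_\xi$ such that $I^\lambda_\xi\cup W^\lambda_\xi$ is a transcendence basis of the reals of $V[G_\xi]$; by (F3) there is a name for such a choice. The complement $W^\lambda_\xi$ is chosen afresh at each stage, since both the reals and the union of the compact sets may have grown. Let $\mathbb Q_\xi$ be the finite-support product of the posets $\mathbb P(W^\lambda_\xi)$, $\lambda\in\Lambda$. Let $H^\lambda_\xi$ be the projection of $H_\xi$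 to the coordinate $\lambda$, which is generic for $\mathbb P(W^\lambda_\xi)$ over $V[G_\xi]$, and let $C^\lambda_\xi=C_{H^\lambda_\xi}$.

\begin{lemma}\label{lem:IH}
$(\mathrm{IH})_\xi$ holds for all $\xi\le\omega_1$, and all $\mathbb P_\xi$, $\xi\le\omega_1$, are ccc.
\end{lemma}

\begin{proof}
$(\mathrm{IH})_0$ holds because $Z_\lambda\subseteq T_0$. Assume $(\mathrm{IH})_\xi$. By Lemma~\ref{lem:indep}, applied with $M=V[G_\xi]$, the family $\mathcal C^\lambda_{\xi+1}$ is independent in $V[G_\xi][H^\lambda_\xi]$. By Lemma~\ref{lem:abs} it is independent in the larger model $V[G_{\xi+1}]$. Let $\xi\le\omega_1$ be a limit ordinal. A finite subfamily of $\mathcal C^\lambda_\xi$ is a subfamily of $\mathcal C^\lambda_\eta$ for some $\eta<\xi$. It is independent in $V[G_\eta]$ by $(\mathrm{IH})_\eta$, hence in $V[G_\xi]$ by Lemma~\ref{lem:abs}. So $\mathcal C^\lambda_\xi$ is independent. By Lemmas~\ref{lem:centered} and~\ref{lem:prod} every $\mathbb Q_\xi$ is forced to be ccc, and (F2) applies.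
\end{proof}

In particular, all the models $V[G_\xi]$ have the same cardinals as $V$.

\subsection{The continuum is unchanged}

The posets $\mathbb P_\xi$ consist of names and may be large, but only the size of a dense subset matters for counting reals.

\begin{lemma}\label{lem:continuum}
For every $\xi\le\omega_1$, the poset $\mathbb P_\xi$ has a dense subset $\mathbb D_\xi$ with $|\mathbb D_\xi|\le\mu$, and $\mathbb P_\xi$ forces $\mathfrak c=\mu$.
\end{lemma}

\begin{proof}
The second statement follows from the first. By (F4), every subset of $\omega$ in $V[G_\xi]$ is determined by $G_\xi$ and an $\omega$-sequence in $V$ of antichains contained in $\mathbb D_\xi$. The antichains are countable, so $V$ has at most $(\mu^{\aleph_0})^{\aleph_0}=\mu$ such sequences; here we use $\mu=2^{\aleph_0}$ in $V$. So $\mathfrak c\le\mu$ in $V[G_\xi]$. Since $V$ has $\mu$ reals and $\mu$ remains a cardinal, also $\mathfrak c\ge\mu$.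

We construct $\mathbb D_\xi$ by induction. The poset $\mathbb P_0$ has one element. Let $\mathbb D_\xi$ be given, so $\mathfrak c=\mu$ in $V[G_\xi]$. There, a condition of $\mathbb P(W^\lambda_\xi)$ is $\mathbf 1$ or a pair of an element of $\mathbb U$ and a finite set of reals, and a condition of $\mathbb Q_\xi$ is given by finitely many such conditions together with their coordinates in $\Lambda$. As $|\Lambda|\le\mu$, we get $|\mathbb Q_\xi|\le\mu$. By (F3) there are a name $\dot g$ for a map from $\mu$ onto $\mathbb Q_\xi$ and names $\dot e_\nu$ forced to equal $\dot g(\nu)$, for $\nu<\mu$. Let $\mathbb D_{\xi+1}$ consist of all $p'{}^\frown\dot e_\nu$ with $p'\in\mathbb D_\xi$ and $\nu<\mu$. Given $p^\frown\dot q\in\mathbb P_{\xi+1}$, some extension of $p$ forces $\dot q=\dot e_\nu$ for a particular $\nu$, and we may take this extension $p'$ in $\mathbb D_\xi$. Then $p'{}^\frown\dot e_\nu\le p^\frown\dot q$. So $\mathbb D_{\xi+1}$ is dense, and it has size at most $\mu$. For limit $\xi$ let $\mathbb D_\xi=\bigcup_{\eta<\xi}\mathbb D_\eta$, which has size at most $\aleph_1\cdot\mu=\mu$. Every $p\in\mathbb P_\xi$ has finite support, so $p\in\mathbb P_\eta$ for some $\eta<\xi$, and $p$ has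 an extension in $\mathbb D_\eta$.
\end{proof}

\subsection{Every real is captured}

Now the length $\omega_1$ and the finite supports do their work. Every real of the final model appears at a countable stage. After that, every condition leaves all late stages untouched, and any one of them can be used to capture the real.

\begin{lemma}\label{lem:span}
In $V[G_{\omega_1}]$, for every $\lambda\in\Lambda$, every real is algebraic over $\mathbb Q(I^\lambda_{\omega_1})$.
\end{lemma}

\begin{proof}
Let $z$ be a real of $V[G_{\omega_1}]$. By (F4), $z$ is computed from the generic filter and countably many antichains of $\mathbb P_{\omega_1}$. These are countable by Lemma~\ref{lem:IH}, so the finite supports of their members are all contained in some $\xi<\omega_1$. Then the antichains are subsets of $\mathbb P_\xi$, the computation uses only $G_\xi$, and $z\in V[G_\xi]$. By (F3) we may take a $\mathbb P_\xi$-name $\dot z$ for $z$ that every condition forces to be a real.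

Fix $\lambda\in\Lambda$. We show in $V$ that the conditions forcing ``$\dot z$ is algebraic over $\mathbb Q(I^\lambda_{\omega_1})$'' are dense in $\mathbb P_{\omega_1}$; then the generic filter contains one of them. Let $p\in\mathbb P_{\omega_1}$. Choose $\zeta$ with $\xi\le\zeta<\omega_1$ and $\mathrm{supp}(p)\subseteq\zeta$. The poset $\mathbb P_\zeta$ forces that $I^\lambda_\zeta\cup W^\lambda_\zeta$ is a transcendence basis, hence that there are a finite set $s\subseteq W^\lambda_\zeta$ and an integer $N\ge1$ such that $\dot z$ is algebraic over $\mathbb Q(I^\lambda_\zeta\cup s)$ and $s\subseteq[-N,N]$. By (F3) there is a $\mathbb P_\zeta$-name $\dot q$ for a condition of $\mathbb Q_\zeta$ whose $\lambda$-coordinate is $(\{[-N,N]\},s)$ for such $s$ and $N$, and whose other coordinates are $\mathbf 1$. Let $p'=p^\frown\dot q\in\mathbb P_{\zeta+1}$. Then $p'\le p$, because $p(\zeta)$ is the name of $\mathbf 1$.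

Suppose that $p'$ belongs to a generic filter $G$. Then $(\{[-N,N]\},s)\in H^\lambda_\zeta$ by (F1), and $s\subseteq C^\lambda_\zeta$ by Lemma~\ref{lem:promise}. The value of $\dot z$ satisfies a polynomial equation over $\mathbb Q(a\cup s)$ for a finite set $a\subseteq I^\lambda_\zeta$ in $V[G_\zeta]$. By Lemma~\ref{lem:abs}(i), reinterpretation only enlarges compact sets, so $a\cup s\subseteq I^\lambda_{\omega_1}$. Hence $p'$ forces the desired statement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forcing}]
Let $\Lambda$ be the set of all cardinals $\lambda$ with $\aleph_1\le\lambda\le\mu$, and work in $V[G_{\omega_1}]$. This is a ccc extension by Lemma~\ref{lem:IH}, and $\mathfrak c=\mu$ by Lemma~\ref{lem:continuum}. Cardinals are preserved, so $\Lambda$ is the set of all cardinals in $[\aleph_1,\mathfrak c]$. Let $\lambda\in\Lambda$. By $(\mathrm{IH})_{\omega_1}$ and Lemma~\ref{lem:span}, $I^\lambda_{\omega_1}$ is a transcendence basis of $\mathbb R$ over $\mathbb Q$. It is the disjoint union of the $\lambda$ singletons $\{z\}$, $z\in Z_\lambda$, and of those $C^\lambda_\eta$, $\eta<\omega_1$, that are nonempty, of which there are at most $\aleph_1\le\lambda$. Altogether these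 are exactly $\lambda$ nonempty compact sets.

By Theorem~\ref{thm:basis}, $(0,\infty)$ decomposes into exactly $\lambda$ semirings that are $F_\sigma$, for each $\lambda\in\Lambda$. The value $1$ is realized by the $F_\sigma$ set $(0,\infty)$ itself, and by Theorem~\ref{thm:small} no other value occurs.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EK}
M\'arton Elekes and Tam\'as Keleti,
\emph{Decomposing the real line into Borel sets closed under addition},
arXiv:1406.0701 (2014).

\end{thebibliography}
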